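
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Radial and non-radial optimal constants\\ in two critical Rellich inequalities}


\begin{abstract}
For integers $N>k\ge 2$ and $p=N/k$ we compare the optimal constant $R_{k,\gamma}$ of the critical Rellich inequality with weight $|x|^{-N}(\log\frac R{|x|})^{-\gamma}$ on the ball $B_R\subset\mathbb R^N$ with its analogue $R^{\rm rad}_{k,\gamma}$ for radial functions. It was conjectured that the two agree at both endpoints $\gamma=p$ and $\gamma=N$ of the admissible range. We show that they agree at $\gamma=p$ for all $N>k\ge2$, but that for every $k\ge2$ they differ at $\gamma=N$ once $N$ is large; for $k=2$, $N\ge140$ suffices. When $p=2$ they agree for every $k$ and every admissible $\gamma$. The counterexamples concentrate at a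 boundary point, where the problem becomes a Hardy--Rellich inequality on a half-space; as $p\to\infty$ this turns into a sup-norm problem in which adding a localized bump improves on the one-dimensional profile.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Setting}
Let $N>k\ge2$ be integers, $p=\frac Nk$ (so $1<p<N$), $R>0$, and let $B_R\subset\mathbb R^N$ be the open ball with center $0$ and radius $R$. Put $m=\lfloor k/2\rfloor$ and
\[
\nabla^ku=\begin{cases}\Delta^mu&\text{if }k=2m,\\ \nabla\Delta^mu&\text{if }k=2m+1,\end{cases}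
\qquad |u|_{k,p}=\Big(\int_{B_R}|\nabla^ku|^p\,dx\Big)^{1/p}.
\]
All functions are real-valued. Let $W^{k,p}_0(B_R)$ be the completion of $C_c^\infty(B_R)$ with respect to $|\cdot|_{k,p}$, and $W^{k,p}_{0,\rm rad}(B_R)$ its subspace of radially symmetric functions. Throughout,
\[
t=\log\frac R{|x|},\qquad I_\gamma(u)=\int_{B_R}\frac{|u|^p}{|x|^N\,t^{\gamma}}\,dx\qquad(\gamma\in\mathbb R),
\]
and
\[
R_{k,\gamma}=\inf_{0\ne u\in W^{k,p}_0(B_R)}\frac{|u|^p_{k,p}}{I_\gamma(u)},\qquad
R^{\rm rad}_{k,\gamma}=\inf_{0\ne u\in W^{k,p}_{0,\rm rad}(B_R)}\frac{|u|^p_{k,p}}{I_\gamma(u)},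
\]
where a quotient with $I_\gamma(u)=\infty$ is read as $0$. Trivially $R_{k,\gamma}\le R^{\rm rad}_{k,\gamma}$. The following facts are known and are used here without proof. Both constants vanish if $\gamma\notin[p,N]$, and $R^{\rm rad}_{k,\gamma}>0$ if $\gamma\in[p,N]$. The radial constant is attained for $\gamma\in(p,N)$ and not attained for $\gamma=p,N$, where its values are
\begin{align}
R^{\rm rad}_{k,p}&=\begin{cases}\Big(\frac{N-k}{kN}\prod_{j=1}^m2j(N-2j)\Big)^p&\text{if }k=2m,\\[4pt] \Big(\frac{N-k}{N}\prod_{j=1}^m2j(N-2j)\Big)^p&\text{if }k=2m+1,\end{cases}\label{eq:radp}\\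
R^{\rm rad}_{k,N}&=\kappa_p^p,\qquad \kappa_p=\prod_{j=1}^k\Big(j-\frac1p\Big)=\prod_{j=1}^k\frac{jN-k}N .\label{eq:radN}
\end{align}
It is also known that $R_{2,\gamma}=R^{\rm rad}_{2,\gamma}$ for $\gamma=p,N$ when $p=2$ (that is, $k=2$, $N=4$), and that $R_{3,2}=R^{\rm rad}_{3,2}$ (that is, $k=3$, $N=6$, $\gamma=p=2$). Sano \cite{Sano} conjectured that for $\gamma=p,N$ the equality $R_{k,\gamma}=R^{\rm rad}_{k,\gamma}$ holds for all $k$ and $N$.

\subsection{What the two endpoints measure}\label{sec:endpoints}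
In polar coordinates $x=r\omega$ we have $dx=r^N\,dt\,d\omega$, so
\[
I_\gamma(u)=\int_{S^{N-1}}\int_0^\infty|u|^p\,t^{-\gamma}\,dt\,d\omega .
\]
The center of the ball is $t=\infty$ and the boundary is $t=0$. The smallest exponent $\gamma=p$ puts as much weight as possible at the center; the largest exponent $\gamma=N$ puts as much weight as possible at the boundary.

At the center nothing distinguishes one direction from another, and radial optimality is a reasonable guess. At the boundary the guess is supported by a different heuristic. There $|x|\,t\approx R-|x|$, so for $\gamma=N=kp$ the weight is approximately ${\rm dist}(x,\partial B_R)^{-kp}$. Seen from close by, the boundary is flat and a radial function is a function of one variable, the distance. The number $\kappa_p$ in \eqref{eq:radN} is indeed the constant of the one-dimensional inequality $\int_0^\infty|f^{(k)}|^p\,ds\ge\kappa_p^p\int_0^\infty|f|^ps^{-kp}\,ds$ (Remark~\ref{rem:onedim}). So the conjecture at $\gamma=N$ includes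 the assertion that on a half-space one cannot do better than with functions of the distance. For $p=2$ this is true: a partial Fourier transform in the tangential variables replaces $-\partial_n^2$ by $-\partial_n^2+|\xi'|^2$, which only increases $\int|\nabla^ku|^2$. For $p\ne2$ this argument is not available, and for large $p$ the assertion is false.

\subsection{Results}

\begin{theorem}[failure at $\gamma=N$]\label{thm:main}
For every $k\ge2$ there is $p_k<\infty$ such that $R_{k,N}<R^{\rm rad}_{k,N}$ for all $N>k$ with $N/k\ge p_k$.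
\end{theorem}

\begin{theorem}[an explicit range for $k=2$]\label{thm:explicit}
For $k=2$ and every $N\ge140$ we have $R_{2,N}<R^{\rm rad}_{2,N}$.
\end{theorem}

\begin{theorem}[equality at $\gamma=p$]\label{thm:p}
$R_{k,p}=R^{\rm rad}_{k,p}$ for all $N>k\ge2$.
\end{theorem}

\begin{theorem}[equality for $p=2$]\label{thm:two}
If $N=2k$, then $R_{k,\gamma}=R^{\rm rad}_{k,\gamma}$ for all $k\ge2$ and all $\gamma\in[2,N]$, in particular for $\gamma=p,N$.
\end{theorem}

\begin{corollary}[symmetry breaking near $\gamma=N$]\label{cor:breaking}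
For $(k,N)$ as in Theorem~\ref{thm:main} or~\ref{thm:explicit} there is $\varepsilon>0$ with $R_{k,\gamma}<R^{\rm rad}_{k,\gamma}$ for all $\gamma\in(N-\varepsilon,N]$.
\end{corollary}

Thus the conjecture is false as stated: its half $\gamma=p$ is true, and its half $\gamma=N$ is true for $p=2$ but fails for every $k$ when $N/k$ is large. We do not determine for exactly which $(k,N)$ with $p\ne2$ equality holds at $\gamma=N$.

\subsection{The idea of the counterexample}
Take $p$-th roots of the half-space quotient and let $p\to\infty$. One is led to compare $\|\nabla^kU\|_\infty$ with $k!\,\|x_n^{-k}U\|_\infty$, since $\kappa_p\to k!$. The one-dimensional profile is $x_n^k/k!$, for which $|\nabla^kU|\equiv1$ and $k!\,x_n^{-k}U\equiv1$. Now add a bump $\tau\varphi$ with small $\tau>0$ near $e=(0,\dots,0,1)$. To first order in $\tau$, the sup norm of $\nabla^kU$ sees only how much $\varphi$ \emph{raises} the $k$-th derivative; where $\varphi$ \emph{lowers} it, even by a large amount, there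 is no cost. On the half-line this freedom is useless, because Taylor's formula expresses $\varphi(1)$ by $\varphi^{(k)}$ with a positive kernel. In the half-plane there is no such positive kernel. For general $k$ the existence of a suitable bump in the half-plane follows from the Hahn--Banach theorem and unique continuation (Section~\ref{sec:duality}); for $k=2$ a bump in dimension three can be written down (Section~\ref{sec:largep}).

\subsection{Convention: testing on smooth functions}\label{sec:conv}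
If $E$ is the fundamental solution of $\Delta$ on $\mathbb R^N$, then $v=E*\Delta v$ for $v\in C_c^\infty(B_R)$, and $E$ is locally integrable, so $\|v\|_p\le C\|\Delta v\|_p$ by Young's inequality on the bounded set $B_R$. Together with Poincar\'e's inequality when $k$ is odd, this gives $\|u\|_p\le C|u|_{k,p}$ on $C_c^\infty(B_R)$. Hence $W^{k,p}_0(B_R)$ is a space of functions with $\nabla^ku\in L^p(B_R)$ in the sense of distributions, and convergence in $|\cdot|_{k,p}$ implies convergence in $L^p(B_R)$, and a.e.\ along a subsequence. By Fatou's lemma, an inequality $|u|_{k,p}^p\ge c\,I_\gamma(u)$ for all $u\in C_c^\infty(B_R)$ extends to $W^{k,p}_0(B_R)$. So the infimum defining $R_{k,\gamma}$ may be taken over $C_c^\infty(B_R)\setminus\{0\}$.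

\section{From the boundary of the ball to a half-space}\label{sec:halfspace}

Let $\mathbb R^n_+=\{x\in\mathbb R^n:x_n>0\}$ and, for real $p>1$ and integers $n\ge1$,
\[
K_p(n)=\inf_{0\ne u\in C_c^\infty(\mathbb R^n_+)}\frac{\int|\nabla^ku|^p\,dx}{\int|u|^px_n^{-kp}\,dx}.
\]
For $n=1$, $|\nabla^ku|=|u^{(k)}|$. In this definition $k$ is fixed, while $p$ and $n$ are independent of each other; the relation $p=N/k$ is needed only in the first lemma.

\begin{lemma}\label{lem:ball}
If $p=N/k$, then $R_{k,N}\le K_p(N)$.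
\end{lemma}

\begin{proof}
Let $0\ne u\in C_c^\infty(\mathbb R^N_+)$ and $u_\varepsilon(x)=u((x+Re_N)/\varepsilon)$, where $e_N$ is the last unit vector. Write $x=-Re_N+\varepsilon z$. Then $|x|^2=R^2-2R\varepsilon z_N+\varepsilon^2|z|^2$, so, uniformly for $z\in\operatorname{supp}u$,
\[
R-|x|=\varepsilon z_N+O(\varepsilon^2),\qquad |x|\log\frac R{|x|}=\varepsilon z_N+O(\varepsilon^2).
\]
Since $z_N$ is bounded below by a positive constant on $\operatorname{supp}u$, $u_\varepsilon\in C_c^\infty(B_R)$ for small $\varepsilon$. Because $kp=N$, the numerator is scale invariant: $\int|\nabla^ku_\varepsilon|^p=\varepsilon^{N-kp}\int|\nabla^ku|^p=\int|\nabla^ku|^p$. Because $\gamma=N$, the weight is a power of $|x|\log\frac R{|x|}$, and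
\[
I_N(u_\varepsilon)=\int|u(z)|^p\,\varepsilon^N\big(\varepsilon z_N+O(\varepsilon^2)\big)^{-N}dz\longrightarrow\int|u|^pz_N^{-kp}\,dz. \qedhere
\]
\end{proof}

\begin{lemma}\label{lem:dim}
$K_p(n')\le K_p(n)$ for all $p>1$ and all integers $1\le n\le n'$.
\end{lemma}

\begin{proof}
Let $n<n'$, $0\ne u\in C_c^\infty(\mathbb R^n_+)$, $0\le\chi\in C_c^\infty(\mathbb R^{n'-n})$, $\chi\not\equiv0$. Write $x=(x'',y)\in\mathbb R^{n'-n}\times\mathbb R^n_+$, so that the last coordinate of $x$ is $y_n$, and test with $u(y)\chi_L$, $\chi_L=\chi(x''/L)$, $L\ge1$. Every term of $\nabla^k(u\chi_L)$ other than $\chi_L\nabla^ku$ contains a derivative of $\chi_L$, so $\nabla^k(u\chi_L)=\chi_L\nabla^ku+O(1/L)$ on a set of measure $O(L^{n'-n})$. Dividing both integrals by $L^{n'-n}\int\chi^p$ and letting $L\to\infty$, we obtain the integrals of $u$ in the limit.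
\end{proof}

\begin{remark}\label{rem:onedim}
$K_p(1)=\kappa_p^p$. Indeed, iterating Hardy's inequality $\int_0^\infty|f'|^ps^{-ap}ds\ge(a+1-\frac1p)^p\int_0^\infty|f|^ps^{-(a+1)p}ds$ for $a=0,1,\dots,k-1$ gives $K_p(1)\ge\kappa_p^p$. Conversely, let $w$ be a smooth cut-off equal to $1$ on $[-\frac1\varepsilon,\frac1\varepsilon]$, supported in $[-\frac2\varepsilon,\frac2\varepsilon]$, with values in $[0,1]$ and with $w^{(j)}=O(\varepsilon^j)$ for $1\le j\le k$, and put $f(s)=s^{k-1/p}w(\log s)$. In the variable $\sigma=\log s$ we have $s^{1/p}f^{(k)}(s)=\kappa_pw+O(\varepsilon)$, so the numerator is $\kappa_p^p\int w^pd\sigma+O(1)$ while the denominator is $\int w^pd\sigma\ge2/\varepsilon$. By Lemmas~\ref{lem:ball} and~\ref{lem:dim} and \eqref{eq:radN}, for $p=N/k$,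
\[
R_{k,N}\le K_p(N)\le K_p(n)\le K_p(1)=R^{\rm rad}_{k,N}\qquad(1\le n\le N).
\]
So the conjecture at $\gamma=N$ would force $K_p(n)=K_p(1)$ for all $n\le N$. To refute it we need one dimension $n\le N$ with $K_p(n)<\kappa_p^p$.
\end{remark}

\section{Large \texorpdfstring{$p$}{p}: a sup-norm problem}\label{sec:largep}

Let $e=(0,\dots,0,1)\in\mathbb R^n_+$ and
\[
A\varphi=\begin{cases}\Delta^m\varphi&\text{if }k=2m,\\ \partial_n\Delta^m\varphi&\text{if }k=2m+1.\end{cases}
\]
This is the component of $\nabla^k\varphi$ in the direction of $\nabla^k\frac{x_n^k}{k!}$, which equals $1$ for even $k$ and $e$ for odd $k$. The next lemma makes the heuristic of the introduction precise.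

\begin{lemma}[bump criterion]\label{lem:criterion}
Suppose some $\varphi\in C_c^\infty(\mathbb R^n_+)$ satisfies
\begin{equation}\label{eq:bump}
k!\,\varphi(e)>\sup_{\mathbb R^n_+}A\varphi .
\end{equation}
Then there is $U\in C_c^\infty(\mathbb R^n_+)$ with $\|\nabla^kU\|_\infty<k!\,\|x_n^{-k}U\|_\infty$. Consequently $K_p(n)<\kappa_p^p$ for all sufficiently large $p$.
\end{lemma}

\begin{proof}
\emph{Perturbation.} Let $M=\sup A\varphi$; since $A\varphi$ has compact support, $M\ge0$. Put $u_\tau=\frac{x_n^k}{k!}+\tau\varphi$. We claim $|\nabla^ku_\tau|\le1+\tau M+C\tau^2$ for small $\tau>0$. If $k$ is even, $\nabla^ku_\tau=1+\tau A\varphi$ is positive for small $\tau$, hence at most $1+\tau M$ in absolute value. If $k$ is odd,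
\[
|\nabla^ku_\tau|^2=|e+\tau\nabla\Delta^m\varphi|^2=1+2\tau A\varphi+\tau^2|\nabla\Delta^m\varphi|^2\le1+2\tau M+C\tau^2,
\]
and we take square roots. On the other hand $k!\,u_\tau(e)=1+\tau\,k!\,\varphi(e)$. By \eqref{eq:bump} we can fix $\tau>0$ with $\sup|\nabla^ku_\tau|<k!\,u_\tau(e)$; note that also $k!\,u_\tau(e)>1$, since $k!\,\varphi(e)>M\ge0$.

\emph{Cut-off.} The profile $x_n^k/k!$ must now be truncated almost for free. Since it is homogeneous, a cut-off on a logarithmic scale is suitable. Let $\theta\in C^\infty(\mathbb R)$, $0\le\theta\le1$, $\theta=1$ on $(-\infty,1]$, $\theta=0$ on $[2,\infty)$, and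
\[
\eta_\varepsilon(x)=\theta\big(\varepsilon\log\tfrac1{x_n}\big)\,\theta\big(\varepsilon\log(1+|x|^2)\big)\in C_c^\infty(\mathbb R^n_+),\qquad0<\varepsilon\le1 .
\]
For $j\ge1$ the $j$-th derivatives of $\log\frac1{x_n}$ are $O(x_n^{-j})$, those of $\log(1+|x|^2)$ are $O((1+|x|)^{-j})$, which is also $O(x_n^{-j})$ because $x_n\le|x|$, and every derivative of $\eta_\varepsilon$ produces at least one factor $\varepsilon$. Hence $x_n^j|D^j\eta_\varepsilon|\le C\varepsilon$ for $1\le j\le k$. By Leibniz' rule, with $|D^{k-j}x_n^k|\le Cx_n^j$, we get $|\nabla^k(\eta_\varepsilon\frac{x_n^k}{k!})|\le1+C\varepsilon$.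

For small $\varepsilon$, $\eta_\varepsilon=1$ in a neighborhood of $\operatorname{supp}\varphi\cup\{e\}$. Let $U=\eta_\varepsilon\frac{x_n^k}{k!}+\tau\varphi$. On $\operatorname{supp}\varphi$ we have $\nabla^kU=\nabla^ku_\tau$; elsewhere $\nabla^kU=\nabla^k(\eta_\varepsilon\frac{x_n^k}{k!})$. So, for $\varepsilon$ small,
\[
\|\nabla^kU\|_\infty\le\max\big(\sup|\nabla^ku_\tau|,\,1+C\varepsilon\big)<k!\,u_\tau(e)=k!\,U(e)\le k!\,\|x_n^{-k}U\|_\infty .
\]

\emph{Consequence.} For the fixed function $U$, as $p\to\infty$,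
\[
K_p(n)^{1/p}\le\frac{\|\nabla^kU\|_p}{\|x_n^{-k}U\|_p}\longrightarrow\frac{\|\nabla^kU\|_\infty}{\|x_n^{-k}U\|_\infty}<k!=\lim_{p\to\infty}\kappa_p,
\]
so $K_p(n)<\kappa_p^p$ for all large $p$.
\end{proof}

\subsection*{One dimension: no bump}
For $n=1$ condition \eqref{eq:bump} cannot be met. By Taylor's formula, for $\psi\in C_c^\infty(0,\infty)$,
\begin{equation}\label{eq:taylor}
\psi(1)=\int_0^\infty\psi^{(k)}(s)\,G_0(s)\,ds,\qquad G_0(s)=\frac{(1-s)_+^{k-1}}{(k-1)!},
\end{equation}
and $G_0\ge0$ has integral $\frac1{k!}$, whence $k!\,\psi(1)\le\sup\psi^{(k)}$.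

\subsection*{The case \texorpdfstring{$k=2$}{k=2} by hand}
In $\mathbb R^3$ a bump for $k=2$ can be written down. For $0<\delta<1$ and $\rho=|x|$, let
\begin{equation}\label{eq:Phi}
\Phi_\delta(x)=\begin{cases}
\frac12\big(\frac1\delta-1\big)-\frac16\big(\frac1{\delta^3}-1\big)\rho^2,&\rho\le\delta,\\[3pt]
\frac1{3\rho}-\frac12+\frac{\rho^2}6,&\delta\le\rho\le1,\\[3pt]
0,&\rho\ge1.\end{cases}
\end{equation}
At $\rho=\delta$ both formulas give the value $\frac1{3\delta}-\frac12+\frac{\delta^2}6$ and the radial derivative $\frac\delta3-\frac1{3\delta^2}$; at $\rho=1$ value and derivative vanish. So $\Phi_\delta\in C^{1,1}$, and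
\[
\Delta\Phi_\delta=1-\delta^{-3}\ (\rho<\delta),\qquad\Delta\Phi_\delta=1\ (\delta<\rho<1),\qquad2\,\Phi_\delta(0)=\tfrac1\delta-1 .
\]
The large negative Laplacian near the center lifts $\Phi_\delta(0)$ without entering $\sup\Delta\Phi_\delta=1$. For $\delta=\frac14$ we have $2\Phi_\delta(0)=3$. The function $\Phi_{1/4}\big(\frac54(x-e)\big)$ is supported in the ball of radius $\frac45$ around $e$, and its Laplacian is at most $\frac{25}{16}<3$. Mollification does not raise this bound, and the value at $e$ of the mollified functions tends to $\Phi_{1/4}(0)=\frac32$. So \eqref{eq:bump} holds with $k=2$, $n=3$ for a fine enough mollification. By Lemma~\ref{lem:criterion}, $K_p(3)<\kappa_p^p$ for large $p$, and Lemmas~\ref{lem:ball} and~\ref{lem:dim} give Theorem~\ref{thm:main} for $k=2$.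

In dual terms (made precise in Section~\ref{sec:duality}): if \eqref{eq:bump} failed for all $\varphi$, there would be a positive measure $\mu$ with $\Delta\mu=\delta_e$, in analogy with \eqref{eq:taylor}; but solutions of this equation tend to $-\infty$ at $e$. This local argument does not carry over to all $k$: the fundamental solution of $\Delta^2$ on $\mathbb R^n$, $n\ge5$, is a positive multiple of $|x|^{4-n}$. For general $k$ the contradiction has to come from the global structure of $\mu$.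

\section{A bump for every \texorpdfstring{$k$}{k}}\label{sec:duality}

\begin{proposition}\label{prop:bump}
For every $k\ge2$ there is $\varphi\in C_c^\infty(\mathbb R^2_+)$ with $k!\,\varphi(e)>\sup A\varphi$.
\end{proposition}

The plan is as follows. If there is no bump, evaluation at $e$ is represented by a positive measure $\mu$, as in \eqref{eq:taylor}. Its projection to the $x_2$-axis must be the Taylor kernel $G_0$, so $\mu$ does not charge $\{x_2\ge1\}$. But $\mu$ is polyharmonic outside the point $e$ ($k$ even) or a vertical segment ending at $e$ ($k$ odd), and by unique continuation it vanishes off this set. What remains is easily excluded. We use that a distribution $T$ with $\Delta^mT=0$ on an open set, $m\ge1$, is a real-analytic function there; in particular, if the open set is connected and $T$ vanishes on a nonempty open subset, then $T=0$.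

\begin{proof}
Suppose $\varphi(e)\le\frac1{k!}\sup A\varphi$ for all $\varphi\in C_c^\infty(\mathbb R^2_+)$.

\emph{A representing measure.} If $A\varphi=0$, the assumption for $\pm\varphi$ gives $\varphi(e)=0$. So $\lambda(A\varphi):=\varphi(e)$ is a well-defined linear functional on the subspace $\{A\varphi\}$ of $C_0(\mathbb R^2_+)$, the continuous functions on $\mathbb R^2_+$ that vanish at the boundary and at infinity. It is dominated by the sublinear functional $f\mapsto\frac1{k!}\sup f^+$. By Hahn--Banach it extends to $C_0(\mathbb R^2_+)$ with the same domination. The extension is bounded, and it is $\le0$ on functions $f\le0$, that is, positive. By Riesz' theorem there is a finite positive measure $\mu$ on $\mathbb R^2_+$ with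
\begin{equation}\label{eq:mu}
\int A\varphi\,d\mu=\varphi(e)\qquad\text{for all }\varphi\in C_c^\infty(\mathbb R^2_+).
\end{equation}

\emph{The projection of $\mu$.} Let $\nu$ be the push-forward of $\mu$ under $x\mapsto x_2$. Insert $\varphi=\chi(x_1/L)\psi(x_2)$ in \eqref{eq:mu}, with $\chi\in C_c^\infty(\mathbb R)$, $\chi=1$ on $[-1,1]$, and $\psi\in C_c^\infty(0,\infty)$. In $A$, derivatives in $x_1$ occur only in pairs, so $A\varphi=\chi(x_1/L)\psi^{(k)}(x_2)+O(L^{-2})$. As $\mu$ is finite, $L\to\infty$ yields $\int\psi^{(k)}d\nu=\psi(1)$. Comparing with \eqref{eq:taylor}, we see that the $k$-th distributional derivative of $\nu-G_0\,ds$ vanishes on $(0,\infty)$, so $\nu=G_0\,ds+P\,ds$ with a polynomial $P$. On $(1,\infty)$ the finite measure $\nu$ equals $P\,ds$; hence $P=0$. Thus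
\begin{equation}\label{eq:nu}
\nu=G_0\,ds,\qquad\mu(\{x_2\ge1\})=0 .
\end{equation}

\emph{Even $k=2m$.} Equation \eqref{eq:mu} says $\Delta^m\mu=\delta_e$. On the connected set $\mathbb R^2_+\setminus\{e\}$ the measure $\mu$ is polyharmonic, and it vanishes on $\{x_2>1\}$. So it vanishes on $\mathbb R^2_+\setminus\{e\}$. Hence $\mu$ is carried by $\{e\}\subset\{x_2\ge1\}$, and $\mu=0$ by \eqref{eq:nu}. This contradicts $\nu=G_0\,ds\ne0$.

\emph{Odd $k=2m+1$, $m\ge1$.} Now the singularity may spread along a line, and unique continuation leaves one candidate for $\mu$. By \eqref{eq:mu}, $T:=\Delta^m\mu$ satisfies $\partial_2T=-\delta_e$, and $T=0$ on $\{x_2>1\}$. On each of the quadrants $\{x_1>0\}$, $\{x_1<0\}$ of $\mathbb R^2_+$ we have $\partial_2T=0$, so $T$ does not depend on $x_2$ there; as it vanishes for $x_2>1$, it is zero. Hence $\operatorname{supp}T\subset S:=\{0\}\times(0,1]$. The set $\mathbb R^2_+\setminus S$ is connected, $\mu$ is polyharmonic on it and zero on $\{x_2>1\}$, so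 $\mu$ vanishes there. Therefore $\mu$ is carried by $S$, that is, $\mu=\delta_0\otimes\nu$.

This candidate sees only the values of $A\varphi$ on the line $x_1=0$, and it is refuted by a function with transverse curvature there. Let $\varphi=x_1^2\chi(x_1)\psi(x_2)$ with $\chi$ as above, $0\le\psi\in C_c^\infty(0,1)$, $\psi\not\equiv0$. Then $\varphi(e)=0$. Near $x_1=0$,
\[
\Delta^m(x_1^2\psi)=x_1^2\psi^{(2m)}+2m\,\psi^{(2m-2)},
\]
so $A\varphi=2m\,\psi^{(2m-1)}=2m\,\psi^{(k-2)}$ on $S$. With \eqref{eq:nu} and $k-2$ integrations by parts,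
\[
\int A\varphi\,d\mu=2m\int_0^1\psi^{(k-2)}(s)\frac{(1-s)^{k-1}}{(k-1)!}\,ds=2m\int_0^1\psi(s)(1-s)\,ds>0,
\]
contradicting \eqref{eq:mu}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:bump} and Lemma~\ref{lem:criterion} with $n=2$, there is $p_k$ with $K_p(2)<\kappa_p^p$ for all $p\ge p_k$. If $N>k$ and $p=N/k\ge p_k$, then Lemmas~\ref{lem:ball}, \ref{lem:dim} and \eqref{eq:radN} give $R_{k,N}\le K_p(N)\le K_p(2)<\kappa_p^p=R^{\rm rad}_{k,N}$.
\end{proof}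

\section{An explicit range for \texorpdfstring{$k=2$}{k=2}}\label{sec:explicit}

In this section $k=2$, $p\ge2$, $\kappa=\kappa_p=(1-\frac1p)(2-\frac1p)$. To get a concrete $p$ we work at finite $p$ with the one-dimensional profile $u_0=x_n^{2-1/p}$ on $\mathbb R^n_+$, for which $\Delta u_0=\kappa x_n^{-1/p}$ and hence
\[
|\Delta u_0|^p=\kappa^px_n^{-1}=\kappa^pu_0^px_n^{-2p}.
\]
Both sides have infinite integral, but the change caused by a compactly supported perturbation is finite:
\[
D(\varphi)=\int\big(|\Delta(u_0+\varphi)|^p-|\Delta u_0|^p\big)dx-\kappa^p\int\big(|u_0+\varphi|^p-u_0^p\big)x_n^{-2p}\,dx .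
\]
This is defined for $\varphi\in W^{2,\infty}$ with compact support in $\mathbb R^n_+$.

\begin{lemma}\label{lem:D}
Let $n\ge2$. If $D(\varphi)<0$ for some $\varphi\in C_c^\infty(\mathbb R^n_+)$, then $K_p(n)<\kappa_p^p$.
\end{lemma}

Truncating $u_0$ in the variable $x_n$ has a cost per unit of tangential area, which can be made arbitrarily small. The tangential cut-off requires a large area, so one bump need not pay for the total cost; a periodic array of bumps does.

\begin{proof}
Let $\operatorname{supp}\varphi\subset Q\times[a,b]$ with $Q=(-\frac\ell2,\frac\ell2)^{n-1}$, $0<a<b$. With $\theta$ from the proof of Lemma~\ref{lem:criterion}, put $w(\sigma)=\theta(\varepsilon|\sigma|)$ and $h_\varepsilon(s)=s^{2-1/p}w(\log s)$; for small $\varepsilon$, $h_\varepsilon=s^{2-1/p}$ near $[a,b]$.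

\emph{Cost of truncation.} With $s=e^\sigma$,
\[
s^{1/p}h_\varepsilon''=\big(\partial_\sigma+1-\tfrac1p\big)\big(\partial_\sigma+2-\tfrac1p\big)w=\kappa w+E,\qquad E=\big(3-\tfrac2p\big)w'+w''.
\]
We use $|X+Y|^p\le|X|^p+p|X|^{p-2}XY+C_p(|X|^{p-2}Y^2+|Y|^p)$ for real $X,Y$, valid for $p\ge2$ by Taylor's formula. Here $w'=O(\varepsilon)$ and $w''=O(\varepsilon^2)$ are supported on a set of length $2/\varepsilon$, and $\int w^{p-1}w'\,d\sigma=0$. So $\int w^{p-1}E\,d\sigma=\int w^{p-1}w''d\sigma=O(\varepsilon)$, $\int w^{p-2}E^2d\sigma=O(\varepsilon)$, $\int|E|^pd\sigma=O(\varepsilon)$, and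
\[
j_\varepsilon:=\int_0^\infty\big(|h_\varepsilon''|^p-\kappa^ph_\varepsilon^ps^{-2p}\big)ds=\int_{\mathbb R}\big(|\kappa w+E|^p-\kappa^pw^p\big)d\sigma\le C\varepsilon .
\]

\emph{Periodic array.} Let $W(x)=h_\varepsilon(x_n)+\sum_{z\in\mathbb Z^{n-1}}\varphi(x'-\ell z,x_n)$. It is smooth, $\ell$-periodic in $x'$, and supported in a slab $\{a'\le x_n\le b'\}$ with $0<a'<b'$; the translates of $\varphi$ have disjoint supports, near which $h_\varepsilon=u_0$. Write $J_\Omega(v)=\int_\Omega(|\Delta v|^p-\kappa^p|v|^px_n^{-2p})dx$. Over one cell,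
\[
J_{Q\times(0,\infty)}(W)=\ell^{n-1}j_\varepsilon+D(\varphi)<0
\]
for small $\varepsilon$, which we fix.

\emph{Tangential cut-off.} Let $0\le\chi\in C_c^\infty(\mathbb R^{n-1})$, $\chi\not\equiv0$, $\chi_L=\chi(x'/L)$. Then $\Delta(W\chi_L)=\chi_L\Delta W+O(1/L)$ on a set of measure $O(L^{n-1})$. By periodicity,
\[
J_{\mathbb R^n_+}(W\chi_L)=L^{n-1}\Big(\int\chi^p\Big)\ell^{-(n-1)}J_{Q\times(0,\infty)}(W)+o(L^{n-1})<0
\]
for large $L$. Thus the quotient of $W\chi_L\in C_c^\infty(\mathbb R^n_+)$ is below $\kappa^p$.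
\end{proof}

\subsection*{The perturbation}
Let $n=3$, $e=(0,0,1)$, $B_r(e)$ the open ball with center $e$ and radius $r$, and $\Phi=\frac12\Phi_{1/2}$ with $\Phi_\delta$ from \eqref{eq:Phi}, that is,
\[
\Phi=\tfrac14-\tfrac7{12}\rho^2\ \ (\rho\le\tfrac12),\qquad\Phi=\tfrac1{6\rho}-\tfrac14+\tfrac{\rho^2}{12}\ \ (\tfrac12\le\rho\le1),\qquad\Phi=0\ \ (\rho\ge1),
\]
with $\Delta\Phi=-\frac72$ for $\rho<\frac12$ and $\Delta\Phi=\frac12$ for $\frac12<\rho<1$. For $\frac12<\rho<1$ the radial derivative is $\frac16(\rho-\rho^{-2})<0$, and for $\rho<\frac12$ it is $-\frac76\rho\le0$. So $\Phi$ is radially nonincreasing and $\Phi\ge0$. As $\Phi\in C^{1,1}$ and both $\Phi$ and its derivative vanish at $\rho=1$, also $\Phi\le C(1-\rho)^2$ for $\rho\le1$.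

The parameters balance two demands. The perturbation is not small, so the lowering is free only as long as it does not push $\Delta(u_0+\varphi)$ below $-\Delta u_0$; since $\kappa\approx2$, this allows $\Delta\Phi$ down to about $-4$. Also, $2\Phi(0)=\frac12=\sup\Delta\Phi$, so at the center the criterion \eqref{eq:bump} just fails; but the relevant quantity is the maximum of $2\Phi(x-e)/x_3^2$, and moving from $e$ toward the boundary, to $x_3=\frac47$, raises it to $\frac78$.

Put $\Phi_{(h)}(x)=\Phi(x-he)$ for $h\ge1$. The support of $\Phi_{(1)}$ touches $\partial\mathbb R^3_+$, so we pass to the limit $h\downarrow1$. For $h>1$, mollifications $\varphi_j\in C_c^\infty(\mathbb R^3_+)$ of $\Phi_{(h)}$ have supports in a fixed compact set, $\varphi_j\to\Phi_{(h)}$ uniformly, and $\Delta\varphi_j\to\Delta\Phi_{(h)}$ boundedly a.e.; hence $D(\varphi_j)\to D(\Phi_{(h)})$. Next, substitute $x=y+(h-1)e$ in $D(\Phi_{(h)})$, so that $y\in B_1(e)$ and $x_3=y_3+h-1\ge y_3$. Since $1-|y-e|\le y_3$,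 we have $\Phi(y-e)\le C(1-|y-e|)^2\le Cy_3^2\le Cx_3^2$. So all four terms of the integrand are bounded by
\[
C\big(x_3^{-1}+|\Delta\Phi(y-e)|^p+\Phi(y-e)^px_3^{-2p}\big)\le C(1+y_3^{-1}),
\]
which is integrable, because
\begin{equation}\label{eq:2pi}
\int_{B_1(e)}\frac{dy}{y_3}=\int_0^2\pi\,\frac{1-(s-1)^2}s\,ds=\pi\int_0^2(2-s)\,ds=2\pi .
\end{equation}
By dominated convergence $D(\Phi_{(h)})\to D(\Phi_{(1)})$ as $h\downarrow1$, where $D(\Phi_{(1)})$ is given by the same, absolutely convergent, integrals. So, by Lemma~\ref{lem:D}, $K_p(3)<\kappa_p^p$ follows once $D(\Phi_{(1)})<0$. We show this for all $p\ge70$.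

\subsection*{The estimate}
Let $g=\Delta\Phi_{(1)}/(\kappa x_3^{-1/p})$ and $\psi=\Phi_{(1)}/x_3^{2-1/p}\ge0$. Then
\[
\kappa^{-p}D(\Phi_{(1)})=\int_{B_1(e)}\big(|1+g|^p-1\big)\frac{dx}{x_3}-\int_{B_1(e)}\big((1+\psi)^p-1\big)\frac{dx}{x_3}.
\]
Let $p\ge70$. Then $\kappa\ge\frac{69}{70}\cdot\frac{139}{70}>1.957$.

\emph{First integral, on $B_{1/2}(e)$.} Here $x_3\le\frac32$ and
\[
0\ge g\ge-\frac{3.5\cdot1.5^{1/70}}{1.957}\ge-\frac{3.5\cdot1.006}{1.957}>-2 .
\]
So $|1+g|\le1$, and the contribution is $\le0$.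

\emph{First integral, on $B_1(e)\setminus B_{1/2}(e)$.} Here $x_3\le2$ and
\[
0\le g\le\frac{0.5\cdot2^{1/70}}{1.957}\le\frac{0.5\cdot1.01}{1.957}<0.26 .
\]
By \eqref{eq:2pi} the contribution is at most $2\pi(1.26^p-1)$.

\emph{Second integral.} The integrand is nonnegative, and we keep only the set $S=\{0.54\le x_3\le0.64,\ |x'|\le0.1\}$. With $s=1-x_3\in[0.36,0.46]$ we have $s^2+|x'|^2\le0.2216<\frac14$, so $S\subset B_{1/2}(e)$ and
\[
\frac{\Phi_{(1)}}{x_3^2}\ge f(s):=\frac{\frac14-\frac7{1200}-\frac7{12}s^2}{(1-s)^2}\qquad\text{on }S.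
\]
For $s<1$ the sign of $f'$ is that of $\frac14-\frac7{1200}-\frac7{12}s$, so $f$ first increases and then decreases. On the interval, therefore, $f\ge\min(f(0.36),f(0.46))\ge\min(0.4115,0.4140)>0.41$. Also $x_3^{1/p}\ge0.54^{1/70}>0.99$. So $\psi=x_3^{1/p}\Phi_{(1)}/x_3^2>0.4$ on $S$. Finally, $\int_S\frac{dx}{x_3}=0.01\,\pi\ln\frac{0.64}{0.54}=0.01\,\pi\ln\frac{32}{27}>0.0016\,\pi$.

Since $1.4=1.26\cdot\frac{10}9$, we conclude
\[
\kappa^{-p}D(\Phi_{(1)})\le2\pi(1.26^p-1)-0.0016\,\pi(1.4^p-1)<\pi\,1.26^p\Big[2-0.0016\big(\tfrac{10}9\big)^p\Big]<0,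
\]
where the last step uses $(\frac{10}9)^p\ge(\frac{10}9)^{70}=\big((\frac{10}9)^7\big)^{10}>2.09^{10}>1250=\frac2{0.0016}$.

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
We have shown that $K_p(3)<\kappa_p^p$ for all $p\ge70$. If $N\ge140$ and $p=N/2$, then $R_{2,N}\le K_p(N)\le K_p(3)<\kappa_p^p=R^{\rm rad}_{2,N}$ by Lemmas~\ref{lem:ball}, \ref{lem:dim} and \eqref{eq:radN}.
\end{proof}

\section{Equality at \texorpdfstring{$\gamma=p$}{gamma=p}}\label{sec:p}

We prove $|u|_{k,p}^p\ge R^{\rm rad}_{k,p}I_p(u)$ for $u\in C_c^\infty(B_R)$ by removing one Laplacian at a time. Each step tests $-\Delta f$ against $|f|^{p-2}f\,w$ with a radial weight $w$, followed by H\"older's inequality; $w$ is chosen so that H\"older returns the integral one wants on the right. No step uses symmetry of $f$. The following lemma is the common part; the regularization in its proof is needed because $|f|^{p-2}f$ is not smooth, in particular when $p<2$.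

\begin{lemma}\label{lem:test}
Let $f\in C_c^\infty(B_R)$, and let $w>0$ be radial and smooth on $B_R\setminus\{0\}$, with $w,\Delta w\in L^1_{\rm loc}(B_R)$ and $\rho^{N-1}(w(\rho)+|w'(\rho)|)\to0$ as $\rho\to0$. Suppose $V\ge0$ is measurable and $\int|\nabla v|^2w\ge\int Vv^2$ for all $v\in C_c^\infty(B_R)$. Then
\[
\int-\Delta f\,|f|^{p-2}f\,w\ \ge\ \frac{4(p-1)}{p^2}\int V|f|^p-\frac1p\int|f|^p\Delta w .
\]
\end{lemma}

Here $\Delta w$ is the pointwise Laplacian on $B_R\setminus\{0\}$.

\begin{proof}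
Let $\beta_\varepsilon(\sigma)=\sigma(\sigma^2+\varepsilon^2)^{\frac{p-2}2}$, $0<\varepsilon\le1$. Then
\[
\beta_\varepsilon'=(\sigma^2+\varepsilon^2)^{\frac{p-4}2}\big((p-1)\sigma^2+\varepsilon^2\big)>0,\qquad b_\varepsilon(\sigma):=\int_0^\sigma\beta_\varepsilon=\frac1p\big((\sigma^2+\varepsilon^2)^{p/2}-\varepsilon^p\big).
\]
We integrate by parts twice on $B_R\setminus B_\rho$, using $\beta_\varepsilon(f)\nabla f=\nabla b_\varepsilon(f)$, and let $\rho\to0$. The boundary terms are $O(\rho^{N-1}(w+|w'|))$ and vanish in the limit. This gives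
\[
\int-\Delta f\,\beta_\varepsilon(f)\,w=\int\beta_\varepsilon'(f)|\nabla f|^2w-\int b_\varepsilon(f)\,\Delta w .
\]
Let $H_\varepsilon(\sigma)=\frac p{2\sqrt{p-1}}\int_0^\sigma\sqrt{\beta_\varepsilon'}$, a smooth function with $H_\varepsilon(0)=0$, and $v_\varepsilon=H_\varepsilon(f)\in C_c^\infty(B_R)$. Then $\beta_\varepsilon'(f)|\nabla f|^2=\frac{4(p-1)}{p^2}|\nabla v_\varepsilon|^2$, so the first term on the right is at least $\frac{4(p-1)}{p^2}\int Vv_\varepsilon^2$.

Let $\varepsilon\to0$. Then $\sqrt{\beta_\varepsilon'(\sigma)}\to\sqrt{p-1}\,|\sigma|^{(p-2)/2}$ for $\sigma\ne0$. The functions $\sqrt{\beta_\varepsilon'}$ are dominated by $C|\sigma|^{(p-2)/2}$ if $p<2$ and are locally bounded, uniformly in $\varepsilon$, if $p\ge2$. Hence $H_\varepsilon(\sigma)\to{\rm sgn}(\sigma)|\sigma|^{p/2}$, and Fatou's lemma applies to $\int Vv_\varepsilon^2$. In the other two integrals $\beta_\varepsilon(f)$ and $b_\varepsilon(f)$ are bounded uniformly in $\varepsilon\le1$ and $w,\Delta w\in L^1_{\rm loc}(B_R)$,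 so dominated convergence applies.
\end{proof}

\begin{lemma}[weighted Rellich inequality]\label{lem:rellich}
If $\theta\ge0$, $\theta+2<\frac Np$ and $f\in C_c^\infty(B_R)$, then
\[
\int|x|^{-\theta p}|\Delta f|^p\ge\Big[\big(\tfrac Np-2-\theta\big)\big(N-\tfrac Np+\theta\big)\Big]^p\int|x|^{-(\theta+2)p}|f|^p .
\]
\end{lemma}

\begin{proof}
Take $w=|x|^{-s}$ with $s=(\theta+2)p-2$. Then $0<s<N-2$, and the hypotheses on $w$ in Lemma~\ref{lem:test} hold. Integrating ${\rm div}(x|x|^{-s-2})=(N-2-s)|x|^{-s-2}$ against $v^2$ and using Cauchy--Schwarz gives the weighted Hardy inequality, so we may take $V=\big(\frac{N-2-s}2\big)^2|x|^{-s-2}$. Moreover $-\Delta w=s(N-2-s)|x|^{-s-2}$. Since $s+2=(\theta+2)p$ and $N-2-s=p(\frac Np-\theta-2)$, Lemma~\ref{lem:test} bounds $\int|\Delta f||f|^{p-1}w$ from below by $c\int|x|^{-(\theta+2)p}|f|^p$ with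
\[
c=\frac{N-2-s}p\Big[\frac{(p-1)(N-2-s)}p+s\Big]=\big(\tfrac Np-2-\theta\big)\big(N-\tfrac Np+\theta\big)>0;
\]
indeed the bracket is $(p-1)(\frac Np-\theta-2)+(\theta+2)p-2=N-\frac Np+\theta$. Since $w=|x|^{-\theta}\cdot|x|^{-(\theta+2)(p-1)}$, H\"older's inequality gives
\[
\int|\Delta f||f|^{p-1}w\le\Big(\int|x|^{-\theta p}|\Delta f|^p\Big)^{1/p}\Big(\int|x|^{-(\theta+2)p}|f|^p\Big)^{1-1/p}.
\]
The last integral is finite because $(\theta+2)p<N$, and the claim follows.
\end{proof}

Recall $\frac Np=k$. Lemma~\ref{lem:rellich} covers $0\le\theta<k-2$; at $\theta=k-2$ its constant degenerates to $0$, and the logarithm has to enter. In the variable $t$ we have $r\partial_r=-\partial_t$, so on radial functions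
\begin{equation}\label{eq:Delta_t}
r^2\Delta=\partial_t^2-(N-2)\partial_t .
\end{equation}
For slowly varying functions of $t$ the first-order term dominates, and the one-dimensional Hardy inequality in $t$ has constant $\frac{p-1}p$; this suggests the constant $(N-2)\frac{p-1}p$. The point of the proof is that $\partial_t^2$ and the angular derivatives do no harm.

\begin{lemma}[critical step]\label{lem:critical}
For $u\in C_c^\infty(B_R)$ and $p=N/k$,
\[
\int|x|^{-(k-2)p}|\Delta u|^p\ge\Big(\frac{(N-2)(p-1)}p\Big)^pI_p(u).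
\]
\end{lemma}

\begin{proof}
Take $w=|x|^{2-N}t^{1-p}$. Near $0$ we have $\rho^{N-1}w=\rho\,t^{1-p}\to0$ and $\rho^{N-1}|w'|=O(t^{1-p})\to0$, because $p>1$. By \eqref{eq:Delta_t}, for $w=|x|^{2-N}h(t)=R^{2-N}e^{(N-2)t}h(t)$ one finds $\Delta w=|x|^{-N}(h''+(N-2)h')$. With $h=t^{1-p}$,
\begin{equation}\label{eq:Deltaw}
-\frac1p\Delta w=|x|^{-N}\Big[-(p-1)t^{-p-1}+\frac{(N-2)(p-1)}p\,t^{-p}\Big].
\end{equation}
Since $|x|^{-N}dx=dt\,d\omega$ and $p>1$, this is in $L^1_{\rm loc}(B_R)$; so is $w$. Next, for $v\in C_c^\infty(B_R)$, keeping only the radial part of the gradient,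
\[
\int|\nabla v|^2w\,dx\ge\iint v_t^2\,t^{1-p}\,dt\,d\omega\ge\frac{p^2}4\iint v^2\,t^{-p-1}\,dt\,d\omega .
\]
The second inequality is Hardy's, on each ray: $v=0$ for small $t$, so integration by parts (with boundary term $-\frac1pv^2T^{-p}\le0$ at $t=T$) and Cauchy--Schwarz give
\[
\int_0^Tv^2t^{-1-p}dt\le\frac2p\int_0^T|vv_t|t^{-p}dt\le\frac2p\Big(\int_0^Tv^2t^{-1-p}dt\Big)^{1/2}\Big(\int_0^Tv_t^2t^{1-p}dt\Big)^{1/2},
\]
and we let $T\to\infty$. So we may take $V=\frac{p^2}4|x|^{-N}t^{-p-1}$ in Lemma~\ref{lem:test}. Then $\frac{4(p-1)}{p^2}V=(p-1)|x|^{-N}t^{-p-1}$ cancels exactly the bad term of \eqref{eq:Deltaw}, and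
\[
\int-\Delta u\,|u|^{p-2}u\,w\ge\frac{(N-2)(p-1)}p\,I_p(u).
\]
By H\"older, with $p'=\frac p{p-1}=\frac N{N-k}$, the left side is at most
\[
\Big(\int|x|^{-(k-2)p}|\Delta u|^p\Big)^{1/p}\Big(\int|u|^p\big(|x|^{k-2}w\big)^{p'}\Big)^{1/p'},
\]
and $(|x|^{k-2}w)^{p'}=|x|^{(k-N)p'}t^{(1-p)p'}=|x|^{-N}t^{-p}$. So the second factor is $I_p(u)^{1/p'}$, which is finite, and the lemma follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:p}]
Let $u\in C_c^\infty(B_R)$.

\emph{$k=2m$.} Apply Lemma~\ref{lem:rellich} with $\theta=0,2,\dots,k-4$ to $f=\Delta^{m-1}u,\Delta^{m-2}u,\dots,\Delta u$ in turn (no step if $k=2$), then Lemma~\ref{lem:critical}. With $\theta=2i$ the constant of Lemma~\ref{lem:rellich} is the $p$-th power of $(2m-2-2i)(N-2m+2i)$, and $\frac{p-1}p=\frac{N-k}N$. The total constant is the $p$-th power of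
\[
\prod_{i=0}^{m-2}(2m-2-2i)(N-2m+2i)\cdot(N-2)\frac{p-1}p=\frac{N-k}N\prod_{j=1}^{m-1}2j\prod_{j=1}^m(N-2j)=\frac{N-k}{kN}\prod_{j=1}^m2j(N-2j).
\]

\emph{$k=2m+1$.} Start with Hardy's inequality (recall $p<N$)
\[
\int|\nabla\Delta^mu|^p\ge\big(\tfrac Np-1\big)^p\int|x|^{-p}|\Delta^mu|^p,\qquad\tfrac Np-1=2m,
\]
then apply Lemma~\ref{lem:rellich} with $\theta=1,3,\dots,2m-3=k-4$ to $f=\Delta^{m-1}u,\dots,\Delta u$ (no step if $k=3$), then Lemma~\ref{lem:critical}. With $\theta=1+2i$ the factor is again $(k-3-2i)(N-k+1+2i)=(2m-2-2i)(N-2m+2i)$. The total constant is the $p$-th power of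
\[
2m\prod_{i=0}^{m-2}(2m-2-2i)(N-2m+2i)\cdot(N-2)\frac{p-1}p=\frac{N-k}N\prod_{j=1}^m2j(N-2j).
\]

These are the values in \eqref{eq:radp}, so $R_{k,p}\ge R^{\rm rad}_{k,p}$ by Section~\ref{sec:conv}. The reverse inequality is trivial.
\end{proof}

\section{Equality for \texorpdfstring{$p=2$}{p=2}}\label{sec:two}

Let $N=2k$, so $p=2$. In the variable $t$ the operator $r^{2k}(-\Delta)^k$, restricted to spherical harmonics of degree $\ell$, turns out to be an \emph{even} polynomial in $\partial_t$ whose Fourier symbol increases with $\ell$. The critical relation $N=2k$ is what makes it even.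

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $\gamma\in[2,N]$, $u\in C_c^\infty(B_R)$, and let $u_{\ell,i}(r)=\int_{S^{N-1}}u(r\omega)Y_{\ell,i}(\omega)\,d\omega$ be its coefficients in an orthonormal basis of spherical harmonics, $Y_{\ell,i}$ of degree $\ell$. Let $\Delta_\ell$ denote $\Delta$ acting on the radial factor of $f(r)Y_\ell(\omega)$. Since $|u|_{k,2}^2=\int u(-\Delta)^ku$, Parseval's identity on spheres gives
\[
|u|_{k,2}^2=\sum_{\ell,i}Q_\ell(u_{\ell,i}),\quad Q_\ell(f)=\int_0^Rf\,(-\Delta_\ell)^kf\,r^{N-1}dr,\qquad I_\gamma(u)=\sum_{\ell,i}\int_0^\infty u_{\ell,i}^2\,t^{-\gamma}\,dt .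
\]
It suffices to prove $Q_\ell(f)\ge R^{\rm rad}_{k,\gamma}\int_0^\infty f^2t^{-\gamma}dt$ for $f=u_{\ell,i}$.

\emph{$\ell=0$.} Then $f$ is a multiple of the spherical mean of $u$, a radial function in $C_c^\infty(B_R)$, and the claim holds by definition of $R^{\rm rad}_{k,\gamma}$.

\emph{$\ell\ge1$.} From $\Delta_\ell r^a=(a-\ell)(a+\ell+N-2)r^{a-2}$ and $N=2k$,
\[
r^{2k}\Delta_\ell^kr^a=\prod_{j=0}^{k-1}(a-2j-\ell)(a-2j+\ell+2k-2)\,r^a=\prod_{j=0}^{k-1}\big(a^2-(\ell+2j)^2\big)r^a,
\]
where the second factors were reordered by $j\mapsto k-1-j$. Since $r\partial_r=-\partial_t$, this means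
\[
r^{2k}(-\Delta_\ell)^k=\prod_{j=0}^{k-1}\big((\ell+2j)^2-\partial_t^2\big)=:P_\ell(\partial_t),\qquad Q_\ell(f)=\int_0^\infty f\,P_\ell(\partial_t)f\,dt,
\]
because $r^{N-1}dr$ becomes $r^{2k}\,dt$. These formulas hold for $\ell=0$ as well. By Taylor expansion of $u$ at $0$, $f(r)$ is smooth on $[0,R)$ and $O(r^\ell)$, since $Y_{\ell,i}$ is orthogonal on the sphere to polynomials of degree less than $\ell$. As $\ell\ge1$, $f$ and its $t$-derivatives, which are the functions $(-r\partial_r)^if$, are $O(r)=O(e^{-t})$; and $f=0$ for small $t$. So $f$, extended by $0$ to $t\le0$, is smooth on $\mathbb R$ with all derivatives in $L^2$, and Plancherel's theorem gives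
\[
Q_\ell(f)=\frac1{2\pi}\int_{\mathbb R}\prod_{j=0}^{k-1}\big((\ell+2j)^2+\tau^2\big)|\hat f|^2d\tau\ge\frac1{2\pi}\int_{\mathbb R}\prod_{j=0}^{k-1}\big((2j)^2+\tau^2\big)|\hat f|^2d\tau=:\tilde Q_0(f).
\]
It remains to recognize $\tilde Q_0(f)$ as a limit of energies of radial functions. Let $\zeta\in C_c^\infty(\mathbb R)$, $0\le\zeta\le1$, $\zeta=1$ near $0$, and $f_\nu=f\,\zeta(t/\nu)\in C_c^\infty(0,\infty)$. Then $f_\nu$ defines a radial function in $C_c^\infty(B_R\setminus\{0\})$, so
\[
\tilde Q_0(f_\nu)=Q_0(f_\nu)\ge R^{\rm rad}_{k,\gamma}\int_0^\infty f_\nu^2\,t^{-\gamma}\,dt .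
\]
As $\nu\to\infty$, $f_\nu\to f$ in $H^k(\mathbb R)$, so the left side tends to $\tilde Q_0(f)$, while the right side converges by dominated convergence. This proves the claim, hence $R_{k,\gamma}\ge R^{\rm rad}_{k,\gamma}$ by Section~\ref{sec:conv}; the converse is trivial.
\end{proof}

\section{Symmetry breaking near \texorpdfstring{$\gamma=N$}{gamma=N}}\label{sec:breaking}

\begin{proof}[Proof of Corollary~\ref{cor:breaking}]
Write $\gamma=(1-\theta)p+\theta N$ with $\theta\in[0,1]$. By H\"older's inequality $I_\gamma\le I_p^{1-\theta}I_N^\theta$. Since $R^{\rm rad}_{k,p}$ and $R^{\rm rad}_{k,N}$ are positive, it follows that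
\[
R^{\rm rad}_{k,\gamma}\ge\big(R^{\rm rad}_{k,p}\big)^{1-\theta}\big(R^{\rm rad}_{k,N}\big)^\theta\longrightarrow R^{\rm rad}_{k,N}\qquad\text{as }\gamma\uparrow N .
\]
On the other hand, since $R_{k,N}<R^{\rm rad}_{k,N}$, Section~\ref{sec:conv} provides $u\in C_c^\infty(B_R)$ whose quotient at $\gamma=N$ is $<R^{\rm rad}_{k,N}$. On $\operatorname{supp}u$, $t$ is bounded below by a positive constant, and $t^{-\gamma}\le t^{-p}$ for $t\ge1$, $\gamma\ge p>1$; so by dominated convergence the quotient of $u$ is continuous in $\gamma\in[p,N]$. Hence for $\gamma\le N$ close to $N$ the quotient of $u$ is smaller than $R^{\rm rad}_{k,\gamma}$, and therefore $R_{k,\gamma}<R^{\rm rad}_{k,\gamma}$.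
\end{proof}

\begin{thebibliography}{9}
\bibitem{Sano} Megumi Sano, \emph{Explicit optimal constants of two critical Rellich inequalities for radially symmetric functions}, arXiv:2002.04768 (2020).
\end{thebibliography}

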